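\title{Parts of size twelve and the list chromatic number of $k$-chromatic graphs on about $3k$ vertices}

\begin{abstract}
Noel conjectured that, among all $k$-chromatic graphs on $n$ vertices, the list chromatic number is maximized by a complete $k$-partite graph with independence number $\lceil n/k\rceil$. We show that this fails for every large $k$ and every $n=3k+d$ with $k^{4/5}\le d\le \eta k$, where $\eta>0$ is an absolute constant. In this range a complete $k$-partite graph with all parts of size at most $11$ has list chromatic number at most $\lceil\frac{4k}{3}+\frac{d}{100}\rceil$, while a graph with parts of size $12$, whose lists come from the affine plane of order $3$, reaches $\frac{4k}{3}+\frac{2d}{27}-6$. The slope $\frac{2}{27}$ is optimal when $d/k\to0$. The upper bounds are proved by putting prices on the colors, bounding what each part pays for a coloring, and rounding the resulting fractional coloring.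
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For a graph $G$ we write $\chi(G)$ for the chromatic number and $\alpha(G)$ for the independence number, the maximum size of an independent set; $G$ is \emph{$k$-chromatic} if $\chi(G)=k$. Suppose that each vertex $v$ is given a list $L(v)$ of colors. An \emph{acceptable coloring} for $L$ is a proper coloring $f$ with $f(v)\in L(v)$ for all $v$, and $G$ is \emph{$L$-colorable} if one exists. The \emph{list chromatic number} $\chi_\ell(G)$ is the least $\ell$ such that $G$ is $L$-colorable whenever $|L(v)|\ge \ell$ for all $v$. Equal lists show that $\chi_\ell(G)\ge\chi(G)$.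

How large can $\chi_\ell$ be when the order and the chromatic number are given? Let $M(n,k)$ be the maximum of $\chi_\ell(G)$ over all $k$-chromatic graphs $G$ on $n$ vertices. Joining every two vertices in different classes of a $k$-coloring cannot decrease $\chi_\ell$, so $M(n,k)$ is attained by a complete $k$-partite graph, and the question is how to choose the sizes of its $k$ nonempty parts. In such a graph $\alpha$ is the size of the largest part, which is at least $\lceil n/k\rceil$. The following conjecture, posed in \cite{NRW}, says that the largest part can always be taken as small as possible.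

\medskip
\noindent\textbf{Conjecture (Noel).} \emph{For $n\ge k\ge2$ there is a complete $k$-partite graph $G_{n,k}$ on $n$ vertices with $\alpha(G_{n,k})=\lceil n/k\rceil$ such that $\chi_\ell(G)\le\chi_\ell(G_{n,k})$ for every $k$-chromatic graph $G$ on $n$ vertices.}
\medskip

The guess is reasonable. Putting all surplus vertices into one part gains nothing: if $k-1$ parts are single vertices and all lists have size $k$, color the single vertices greedily, and every remaining vertex still has a free color. Moreover, it is known that every graph satisfies
\begin{equation}\label{eq:known}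
\chi_\ell(G)\le\max\left\{\chi(G),\left\lceil\frac{|V(G)|+\chi(G)-1}{3}\right\rceil\right\},
\end{equation}
with equality whenever $G$ is complete multipartite with all parts of size $1$ or $3$. In particular $\chi_\ell(G)=\chi(G)$ when $|V(G)|\le 2\chi(G)+1$, which is Ohba's Conjecture, now a theorem. These facts confirm Noel's conjecture in two ranges. For $n\le 2k+1$ every $k$-chromatic graph has $\chi_\ell=k$, so parts as equal as possible will do. For $2k<n\le3k$ with $n-k$ even, the graph with $(n-k)/2$ parts of size $3$ and all other parts of size $1$ has $\alpha=3=\lceil n/k\rceil$ and attains the bound \eqref{eq:known}. At the end of this range $M(3k,k)=\lceil\frac{4k-1}{3}\rceil$, attained when all parts have size $3$.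

We look just beyond this point, at $n=3k+d$ with $d$ small compared with $k$. The conjecture predicts an extremal graph with parts of size at most $4$, and \eqref{eq:known} allows $\chi_\ell$ to grow like $\frac{4k}{3}+\frac d3$. The true behavior is different on both counts.

\begin{theorem}\label{thm:main}
For every $\omega\in(0,\frac1{100}]$ there are $\eta\in(0,1)$ and $k_0$ such that, whenever $k\ge k_0$, $k^{4/5}\le d\le\eta k$ and $n=3k+d$, the following hold.
\begin{itemize}
\item[(a)] Every complete $k$-partite graph $G$ on $n$ vertices with $\alpha(G)\le11$ satisfies $\chi_\ell(G)\le\lceil\frac{4k}3+\omega d\rceil$.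
\item[(b)] Every $k$-chromatic graph $G$ on $n$ vertices satisfies $\chi_\ell(G)\le\lceil\frac{4k}3+(\frac2{27}+\omega)d\rceil$.
\item[(c)] There is a complete $k$-partite graph $H$ on $n$ vertices with $\alpha(H)=12$ and $\chi_\ell(H)\ge\frac{4k}3+\frac2{27}d-6$.
\end{itemize}
\end{theorem}

Thus the $d$ surplus vertices are almost wasted as long as all parts have size at most $11$, and they pay off when they are spent nine at a time to turn parts of size $3$ into parts of size $12$.

\begin{corollary}\label{cor:false}
There is an absolute constant $\eta>0$ such that for every large $k$ and every $n$ with $3k+k^{4/5}\le n\le(3+\eta)k$, no complete $k$-partite graph $G$ on $n$ vertices with $\alpha(G)\le11$ satisfies $\chi_\ell(G)=M(n,k)$. In particular $G_{n,k}$ does not exist, and Noel's conjecture is false.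
\end{corollary}

\begin{proof}
Take $\omega=\frac1{100}$ and the corresponding $\eta$, and let $d=n-3k$. For large $k$ the range $k^{4/5}\le d\le\eta k$ contains integers. If $\alpha(G)\le 11$, then parts (a) and (c) of Theorem~\ref{thm:main} give
\[
\chi_\ell(H)-\chi_\ell(G)\ \ge\ \Big(\frac2{27}-\frac1{100}\Big)d-7,
\]
which is positive for large $k$ because $d\ge k^{4/5}$. Since $3k<n\le4k$, the graph $G_{n,k}$ would have $\alpha=\lceil n/k\rceil=4$.
\end{proof}

For $d=\lfloor\eta k\rfloor$ the gap in this proof is linear in $k$. Part (b) is not needed for the disproof; it shows that the graph $H$ is asymptotically extremal.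

\begin{corollary}\label{cor:asymptotic}
As $k\to\infty$ with $d/k\to0$ and $d\ge k^{4/5}$, we have $M(3k+d,k)=\frac{4k}3+\big(\frac2{27}+o(1)\big)d$.
\end{corollary}

\begin{proof}
Fix $\omega$. Eventually $k\ge k_0$ and $d\le\eta k$, so $M(3k+d,k)-\frac{4k}{3}-\frac{2d}{27}$ lies between $-6$ and $\omega d+1$ by (b) and (c), and $d\to\infty$.
\end{proof}

Section~\ref{sec:twelve} explains the numbers $\frac43$, $12$ and $\frac2{27}$ in a model situation and proves (c). Section~\ref{sec:prices} reduces (a) and (b) to an inequality about the cost of the parts under an arbitrary system of prices on the colors. Section~\ref{sec:single} bounds the cost of one part, and Sections~\ref{sec:cheap} and~\ref{sec:expensive} add these costs up, according to whether or not some part of size $3$ costs nearly $\frac43$. The bound \eqref{eq:known} is not used in the proofs.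

\section{Forcing two colors and forcing three}\label{sec:twelve}

In a proper coloring of a complete multipartite graph, different parts use disjoint sets of colors. So there is a simple way to build lists with no acceptable coloring: draw them from a set $U$ of colors so that each part $P$ is forced to use at least $r_P$ colors and $\sum_P r_P>|U|$.

A part of size $3$ is forced to use two colors exactly when no color lies in all three lists. For lists of size $\ell$ this requires $3\ell\le2|U|$, and equality is reached by splitting $U$ into three equal classes and withholding the $i$-th class from the $i$-th vertex. With $k$ such parts we need $|U|<2k$, so $\ell$ can be just below $\frac23\cdot 2k=\frac{4k}3$. To profit from surplus vertices while most parts still have size $3$, we want parts that force three colors although every list contains two thirds of $U$. How many vertices does such a part need?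

Let $T$ be the part, and for $c\in U$ let $N_c=\{v\in T: c\notin L(v)\}$ be the set of vertices that $c$ misses. The colors $c,c'$ (possibly equal) suffice for $T$ if and only if $N_c\cap N_{c'}=\emptyset$, and the density condition says that each vertex lies in at most $|U|/3$ of the sets $N_c$. Take $|T|=4$. The average of $|N_c|$ is at most $\frac43$, so some $N_c$ has at most one element. If it is empty, one color suffices. If it is $\{v\}$, then $v$ lies in at most a third of the sets $N_{c'}$, and any $c'$ with $v\notin N_{c'}$ completes the coloring. So four vertices force no more than three do. The argument survives as long as the average $|T|/3$ is below $4$: a set $N_c$ with three elements can meet all the others only if its elements together cover all of $U$, and a density of $\frac13$ leaves no room for this, because $N_c$ itself is covered three times. We shall need a version that tolerates a small error in the density.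

\begin{lemma}\label{lem:eleven}
Let $|T|\le11$, let $U$ be a nonempty finite set, and let $N_c\subseteq T$ for $c\in U$ (repetitions allowed). If every $v\in T$ lies in $N_c$ for at most $(\frac13+10^{-4})|U|$ indices $c$, then there are $c,c'\in U$, possibly equal, with $N_c\cap N_{c'}=\emptyset$.
\end{lemma}

\begin{proof}
Suppose that $N_c\cap N_{c'}\ne\emptyset$ for all $c,c'$; in particular all $N_c$ are nonempty. Let $\deg(v)=|\{c:v\in N_c\}|$ and $A=\{c:|N_c|\le3\}$. Then
\[
4(|U|-|A|)\le\sum_{c}|N_c|=\sum_{v}\deg(v)\le11\big(\tfrac13+10^{-4}\big)|U|,
\]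
so $4|A|\ge(\frac13-0.0011)|U|$ and $|A|\ge|U|/13$. There are at most $11+55+165=231$ nonempty subsets of $T$ of size at most $3$, so one of them, $N$, equals $N_c$ for at least $|U|/(13\cdot231)=|U|/3003$ indices $c$. Every $N_c$ meets $N$, hence
\[
\sum_{v\in N}\deg(v)=\sum_{c}|N\cap N_c|\ge|U|+(|N|-1)\frac{|U|}{3003}.
\]
If $|N|\le2$, some $v$ has $\deg(v)\ge|U|/2$. If $|N|=3$, some $v$ has $\deg(v)\ge(\frac13+\frac2{9009})|U|$, and $\frac{2}{9009}>10^{-4}$. Both contradict the hypothesis.
\end{proof}

For $|T|=12$ all sets $N_c$ may have size $4$, and the lemma fails. Recall that the affine plane $AG(2,3)$ has the $9$ points of $\mathbb F_3^2$ and the $12$ lines $\{x+ty:t\in\mathbb F_3\}$ with $y\neq0$; each line has $3$ points, each point is on $4$ lines, and any two points lie on a common line. Let $T$ be the set of lines, let $U$ be the set of points, and let $N_u$ be the set of lines through $u$. Each line lies in $3$ of the $9$ sets $N_u$, and any two of these sets intersect. A part of size $12$ therefore forces one more color than a part of size $3$, at the expense of $9$ more vertices, and each additional color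 in $U$ lengthens the lists by $\frac23$. This gives the slope $\frac23\cdot\frac19=\frac2{27}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $a=\lfloor d/9\rfloor$; then $1\le a<k$ for large $k$. Let $H_0$ be the complete $k$-partite graph with $a$ parts of size $12$ and $k-a$ parts of size $3$, which has $3k+9a$ vertices. Obtain $H$ by adding the missing $d-9a\le8$ vertices to one part of size $3$. That part has at most $11$ vertices, so $\alpha(H)=12$, and $\chi_\ell(H)\ge\chi_\ell(H_0)$ because $H_0\subseteq H$.

Take $C=9\lfloor(2k+a-1)/9\rfloor$ colors, so that $2k+a-9\le C\le 2k+a-1$. In a part of size $3$, split the colors into three equal classes and give the $i$-th vertex all colors outside the $i$-th class. The lists have size $2C/3$ and no color lies in all three, so the part uses at least two colors. In a part of size $12$, identify the vertices with the lines of $AG(2,3)$, split the colors into nine equal classes $D_u$, $u\in\mathbb F_3^2$, and give the line $\Lambda$ all colors of the six classes $D_u$ with $u\notin\Lambda$. Again the lists have size $2C/3$. Given colors from $D_u$ and $D_{u'}$, where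 possibly $u=u'$, some line contains $u$ and $u'$, and its list contains neither color. So the part uses at least three colors. An acceptable coloring of $H_0$ would need $2(k-a)+3a=2k+a>C$ colors, so none exists. Since $a\ge(d-8)/9$,
\[
\chi_\ell(H)\ge\frac{2C}3+1\ge\frac{4k}3+\frac{2a}3-5\ge\frac{4k}3+\frac{2d}{27}-6.\qedhere
\]
\end{proof}

Lemma~\ref{lem:eleven} is far from a proof of (a), for three reasons. The lists need not come from one set of about $2k$ colors at density $\frac23$. Different parts need different colors, so one good pair of colors per part is not enough. And most parts need not have size $3$, since small parts can compensate for large ones. Prices deal with the first two points; the third is the subject of Section~\ref{sec:cheap}.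

\section{Prices and rounding}\label{sec:prices}

An acceptable coloring of a complete multipartite graph amounts to a partition of each part into \emph{blocks}, together with distinct colors $c_X\in L(X)$ for all blocks $X$, where $L(X)=\bigcap_{v\in X}L(v)$. Give each color $c$ a price $y_c\ge0$. If an acceptable coloring exists, the colors it uses cost at most the total price, and each part pays at least the cheapest price of a partition whose blocks buy their cheapest available colors. So for every price vector the sum of these cheapest costs is at most the total price. In the example of Section~\ref{sec:twelve}, let every color cost $\frac23$, so that the total price equals the list size $2C/3$. A part of size $3$ costs $\frac43$, a part of size $12$ costs $2=\frac43+\frac2{27}\cdot9$, and the necessary condition fails because $\frac23(2k+a)>\frac23C$.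

We prove a converse. By the minimax theorem the price condition yields a fractional coloring. To round it we need some slack $\gamma$, and we need every block to spread its weight over many colors. The second requirement is enforced by charging a block the $s$-th cheapest color in its list instead of the cheapest. Both devices will cost a small multiple of $d$ in the list size, and both require parts of bounded size.

\subsection*{Constants}
Fix $\omega\in(0,\frac1{100}]$ and put
\[
\varepsilon=\min\{10^{-5},\omega/120\},\qquad \delta=\varepsilon^2,\qquad \eta=\delta .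
\]
We prove (a) and (b) together. Let $\beta=0$ and $B=11$ in case (a), and $\beta=\frac2{27}$ and $B=\lceil11/\delta\rceil$ in case (b). Put $\sigma=\omega/(4B\,2^B)$ and
\[
\ell=\big\lceil\tfrac{4k}3+(\beta+\omega)d\big\rceil,\qquad s=\lfloor\sigma d\rfloor,\qquad \ell_0=\ell-2^Bs,\qquad\gamma=\frac{\omega d}{8k}.
\]
Let $k^{4/5}\le d\le\delta k$ with $k$ so large that $\sigma d\ge1$. Then $s\ge1$, $s\ge\sigma d/2$, $n\le4k$, and
\begin{equation}\label{eq:small}
2^Bs\le\frac{\omega d}{4B}\le\frac{\omega\delta k}{4B},\qquad 1.3k\le\ell_0\le\ell\le2k,\qquad 2^Bs\le\tfrac12\varepsilon\ell_0,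
\end{equation}
where the last two statements follow from the first and from $d\le\delta k$. As $2k\gamma=\omega d/4$ and $2^Bs\le\omega d/4$,
\begin{equation}\label{eq:slack}
(1-\gamma)\ell_0\ \ge\ \ell-2^Bs-2k\gamma\ \ge\ \tfrac{4k}3+\big(\beta+\tfrac\omega2\big)d .
\end{equation}

\subsection*{Splitting large parts}
In case (b) we may assume that $G$ is complete $k$-partite, as noted in the introduction. We pass to a complete multipartite graph $G'\supseteq G$ on the same vertices with all parts of size at most $B$. In case (a) take $G'=G$. In case (b) split every part of size $m>B$ into $r=\lceil m/B\rceil$ parts of sizes $\lfloor m/r\rfloor$ or $\lceil m/r\rceil$. Since $m/B\le r<m/B+1<2m/B$, we have $B/2<m/r\le B$, so the new sizes lie between $4$ and $B$. It suffices to show that $G'$ is $L$-colorable whenever all lists have size exactly $\ell$.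

Let $k'$ be the number of parts of $G'$, and let $p_i$ be the number of parts of size $i$, which for $i\le3$ is the same in $G$ and $G'$. The total excess of the large parts of $G$ over size $3$ is
\[
D=\sum_{P\text{ part of }G,\ |P|\ge4}(|P|-3)=d+2p_1+p_2 ,
\]
because $\sum_P(|P|-3)=n-3k=d$. The corresponding sum for $G'$ is at most $D$, since splitting replaces a term $m-3$ by $m-3r$. In case (a), $k'=k$. In case (b), $k'-k\le\sum m/B$ over the parts of $G$ of size $m>B$, and $m\le\frac43(m-3)$ for $m\ge12$, so
\begin{equation}\label{eq:split}
k'-k\le\frac{4D}{3B},\qquad k'-k\le\frac nB\le\frac{4k}B .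
\end{equation}
In both cases $k'\le2k$. From now on, ``part'' means a part of $G'$.

\subsection*{The cost of a set of vertices}
Fix lists of size $\ell$ and let $\mathcal C=\bigcup_vL(v)$, so $|\mathcal C|\le n\ell\le8k^2$. For prices $y\in\mathbb R_{\ge0}^{\mathcal C}$ and $A\subseteq\mathcal C$ write $y(A)=\sum_{c\in A}y_c$. For a nonempty subset $X$ of a part let $w(X)$ be the $s$-th smallest price in $L(X)$, counted with multiplicity, and $w(X)=\infty$ if $|L(X)|<s$. In either case
\begin{equation}\label{eq:sth}
\text{at most $s-1$ colors $c\in L(X)$ have $y_c<w(X)$.}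
\end{equation}
The \emph{cost} of $X$ is
\[
z(X)=\min\Big\{\sum_{A\in\pi}w(A):\pi\text{ a partition of }X\Big\},\qquad z(\emptyset)=0 .
\]
It is finite, because the partition into singletons has finite cost as $\ell\ge s$. Also $z(X)\le w(X)$, with equality for singletons. On subsets of a part, $z$ is \emph{monotone} and \emph{subadditive}. Indeed, $A\subseteq A'$ implies $L(A')\subseteq L(A)$ and so $w(A)\le w(A')$; restricting an optimal partition of $X'$ to $X\subseteq X'$ then gives $z(X)\le z(X')$; and joining optimal partitions gives $z(X\cup X')\le z(X)+z(X'\setminus X)\le z(X)+z(X')$.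

\subsection*{Rounding}
We use three standard facts. \emph{Minimax theorem:} if $K$ and $\Delta$ are nonempty polytopes and $f(x,y)$ is bilinear, then $\min_{x\in K}\max_{y\in\Delta}f=\max_{y\in\Delta}\min_{x\in K}f$. \emph{Hoeffding's inequality:} if $Z$ is a sum of $r$ independent random variables with values in $[0,h]$, then $\Pr(Z\ge\mathbb EZ+t)\le\exp(-2t^2/(rh^2))$ for $t>0$. \emph{Hall's theorem:} finite sets $A_i$, $i\in I$, have distinct representatives if $|\bigcup_{i\in J}A_i|\ge|J|$ for all $J\subseteq I$.

\begin{proposition}\label{prop:round}
Let $k\ge k_0(\omega)$. If $\sum_Pz(P)\le(1-\gamma)\,y(\mathcal C)$ for all $y\ge0$, where the sum is over the parts of $G'$, then $G'$ is $L$-colorable.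
\end{proposition}

\begin{proof}
For a part $P$ let $\Pi_P$ be the set of partitions $\pi$ of $P$ with $|L(X)|\ge s$ for all $X\in\pi$; it contains the partition into singletons. A fractional coloring consists of weights $\lambda_{P,\pi}\ge0$ for $\pi\in\Pi_P$ with $\sum_\pi\lambda_{P,\pi}=1$, and weights $\mu_{P,\pi,X,c}$ for $X\in\pi$, $c\in L(X)$ with
\[
0\le\mu_{P,\pi,X,c}\le\lambda_{P,\pi}/s,\qquad\sum_{c\in L(X)}\mu_{P,\pi,X,c}=\lambda_{P,\pi}.
\]
These linear conditions define a nonempty polytope $K$. Let $\operatorname{load}(c)=\sum_{P,\pi,X}\mu_{P,\pi,X,c}$.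

Fix $y$ and minimize $\sum_cy_c\operatorname{load}(c)$ over $K$. Given $\lambda$, each block $X$ does best by putting weight $\lambda_{P,\pi}/s$ on its $s$ cheapest colors, and pays $\lambda_{P,\pi}\bar w(X)$, where $\bar w(X)\le w(X)$ is the average of the $s$ smallest prices in $L(X)$. So the minimum is $\sum_P\min_{\pi\in\Pi_P}\sum_{X\in\pi}\bar w(X)$. A partition attaining $z(P)$ has finite cost and so lies in $\Pi_P$; hence the minimum is at most $\sum_Pz(P)\le(1-\gamma)y(\mathcal C)$. By the minimax theorem, with $y$ in the simplex $y(\mathcal C)=1$, some point of $K$ has $\operatorname{load}(c)\le1-\gamma$ for all $c$.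

Choose partitions $\pi_P$ independently with probabilities $\lambda_{P,\pi}$. For $X\in\pi_P$ put $\varphi_{X,c}=\mu_{P,\pi_P,X,c}/\lambda_{P,\pi_P}\in[0,1/s]$ for $c\in L(X)$ and $\varphi_{X,c}=0$ otherwise, so that $\sum_c\varphi_{X,c}=1$. For a fixed $c$, the random load $Z_c=\sum_P\sum_{X\in\pi_P}\varphi_{X,c}$ is a sum of $k'\le2k$ independent variables in $[0,B/s]$, and $\mathbb EZ_c=\operatorname{load}(c)\le1-\gamma$. By Hoeffding's inequality, $s\ge\sigma d/2$ and $d\ge k^{4/5}$,
\[
\Pr(Z_c>1)\le\exp\Big(-\frac{2\gamma^2s^2}{B^2k'}\Big)\le\exp\Big(-\frac{\omega^2\sigma^2}{256B^2}\cdot\frac{d^4}{k^3}\Big)\le\exp\Big(-\frac{\omega^2\sigma^2}{256B^2}\,k^{1/5}\Big).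
\]
Since $|\mathcal C|\le8k^2$, for large $k$ some choice has $Z_c\le1$ for all $c$. For any set $\mathcal X$ of chosen blocks,
\[
|\mathcal X|=\sum_{X\in\mathcal X}\sum_{c\in L(X)}\varphi_{X,c}\le\sum_{c\in\bigcup_{X\in\mathcal X}L(X)}Z_c\le\Big|\bigcup_{X\in\mathcal X}L(X)\Big| .
\]
By Hall's theorem the blocks have distinct colors $c_X\in L(X)$, which is an acceptable coloring.
\end{proof}

This is where the upper bounds need $d\ge k^{4/5}$: we can afford only $\gamma$ of order $d/k$ and $s$ of order $d$, and the union bound needs $\gamma^2s^2/k$, of order $d^4/k^3$, to be large compared with $\log k$.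

The cost $z$ is homogeneous of degree one in $y$ and vanishes for $y=0$. So we may normalize the total price, and by \eqref{eq:slack} and Proposition~\ref{prop:round}, parts (a) and (b) of Theorem~\ref{thm:main} follow from the next statement.

\begin{proposition}\label{prop:cost}
If $y\ge0$ and $y(\mathcal C)=\ell_0$, then $\sum_Pz(P)\le\frac{4k}3+(\beta+\frac\omega2)d$, where the sum is over the parts of $G'$.
\end{proposition}

For the rest of the paper $y$ is fixed with $y(\mathcal C)=\ell_0$.

\section{The cost of one part}\label{sec:single}

The total price is limited, and a color that is available to a set of vertices cannot be much cheaper than the cost of that set. The second statement has a few exceptions, caused by the use of the $s$-th smallest price. For a part $P$ and a color $c$ let $P_c=\{v\in P:c\in L(v)\}$, and call $c$ \emph{exceptional} for $P$ if $y_c<w(X)$ for some nonempty $X\subseteq P_c$. Let $\operatorname{Exc}(P)$ be the set of these colors. By \eqref{eq:sth}, $|\operatorname{Exc}(P)|\le2^{|P|}(s-1)\le2^Bs$, so every list of $P$ has at least $\ell-2^Bs=\ell_0$ nonexceptional colors; this is the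 reason for the definition of $\ell_0$. Since $z\le w$ and $z(\emptyset)=0$,
\begin{equation}\label{eq:nonexc}
y_c\ge z(X)\qquad\text{for all } c\notin\operatorname{Exc}(P)\text{ and } X\subseteq P_c .
\end{equation}

\begin{lemma}\label{lem:weights}
Let $X$ be a nonempty subset of a part $P$, and let $p:X\to\mathbb R_{\ge0}$ satisfy $p(S):=\sum_{v\in S}p_v\le z(S)$ for all $S\subseteq X$. Then $p(X)\le1$.
\end{lemma}

\begin{proof}
By \eqref{eq:nonexc} and double counting,
\[
\ell_0=y(\mathcal C)\ge\sum_{c\notin\operatorname{Exc}(P)}z(P_c\cap X)\ge\sum_{c\notin\operatorname{Exc}(P)}p(P_c\cap X)=\sum_{v\in X}p_v\,|L(v)\setminus\operatorname{Exc}(P)|\ge p(X)\,\ell_0.\qedhere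
\]
\end{proof}

To bound $z(X)$ we therefore look for large weights that $z$ dominates. Constant weights give the following: if $|X|=m\ge1$, then
\begin{equation}\label{eq:average}
\text{some nonempty }S\subseteq X\text{ has }z(S)\le|S|/m,
\end{equation}
for otherwise $p\equiv(1+\theta)/m$ with a small $\theta>0$ would contradict Lemma~\ref{lem:weights}.

\begin{lemma}\label{lem:size}
Let $X$ be a subset of a part, with $|X|=m\ge1$.
\begin{itemize}
\item[(i)] If $m\le2$, then $z(X)\le1$.
\item[(ii)] If $X=\{1,2,3\}$ and $M_i=z(X\setminus\{i\})$, then $\min\{z(X),\frac12(M_1+M_2+M_3)\}\le1$.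
\item[(iii)] If $m\ge3$, then $z(X)\le\frac43+\frac{m-3}4$. In particular, $z(X)\le\frac43$ for $m=3$ and $z(X)\le\frac{19}{12}$ for $m=4$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $m=1$ this is \eqref{eq:average}. For $X=\{1,2\}$ take $p_1=z(\{1\})$ and $p_2=z(X)-z(\{1\})$, which lies in $[0,z(\{2\})]$ by monotonicity and subadditivity. Lemma~\ref{lem:weights} gives $z(X)=p(X)\le1$.

(ii) Let $z=z(X)$ and $q_i=z(\{i\})$. Subadditivity gives
\begin{equation}\label{eq:triple}
q_i+M_i\ge z,\qquad M_i+M_j\ge z\ \ (i\ne j),\qquad q_1+q_2+q_3\ge z .
\end{equation}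
Let $\tau=\min\{z,\frac12\sum_iM_i\}$. We want weights with $p(X)=\tau$. The conditions of Lemma~\ref{lem:weights} then read $p_i\le q_i$ and $\tau-p_i\le M_i$, that is, $p_i\in I_i=[\max\{0,\tau-M_i\},q_i]$. The intervals $I_i$ are nonempty by the first inequality of \eqref{eq:triple}, and their right endpoints sum to at least $\tau$ by the third. Their left endpoints sum to at most $\tau$: according to the number of positive ones, the sum is $0$, or $\tau-M_i\le\tau$, or $2\tau-M_i-M_j\le2\tau-z\le\tau$, or $3\tau-\sum_iM_i\le\tau$. So suitable weights exist, and $\tau\le1$.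

(iii) Let $z=z(X)$. For $m=3$, adding the middle inequalities of \eqref{eq:triple} gives $\sum_iM_i\ge\frac32z$, and if $z>1$ then $\sum_iM_i\le2$ by (ii). Hence $z\le\frac43$.

Let $m=4$ and suppose that $z>\frac{19}{12}$. By subadditivity and the cases $m\le3$, singletons cost at least $z-\frac43>\frac14$ and pairs cost at least $z-1>\frac12$. So the set $S$ in \eqref{eq:average} is a triple, and the least cost $a$ of a triple is at most $\frac34$; let it be attained by $\{1,2,3\}$, where $X=\{1,2,3,4\}$. Subadditivity alone now gives only $z\le\frac34+1$. But a cheap triple makes the fourth vertex expensive: every set containing $4$ costs at least $z(\{4\})\ge z-a$, so $4$ can carry a large weight. Put $p_1=p_2=p_3=\frac a3$ and $p_4=z-\frac{5a}3>0$. Subsets of $\{1,2,3\}$ of sizes $1,2,3$ have weights $\frac a3\le\frac14$, $\frac{2a}3\le\frac12$ and $a$. The sets $\{4\}$, $\{i,4\}$, $\{i,j,4\}$ have weights $z-\frac{5a}3$, $z-\frac{4a}3$, $z-a$, all at most $z-a$. Finally $p(X)=z-\frac{2a}3\le z$. So $p\le z$ on all subsets, while $p(X)\ge z-\frac12>1$, contradicting Lemma~\ref{lem:weights}.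

For $m\ge5$ we use induction. Take $S$ as in \eqref{eq:average}, with $|S|=j$, so that $z\le\frac jm+z(X\setminus S)$. If $m-j\ge3$, then $z\le\frac j4+\frac43+\frac{m-j-3}4=\frac43+\frac{m-3}4$. If $m-j\in\{1,2\}$, then $z\le\frac{m-1}m+1$ by (i); this is $\frac95<\frac43+\frac24$ for $m=5$ and less than $2<\frac43+\frac34$ for $m\ge6$. If $j=m$, then $z\le1$.
\end{proof}

Lemma~\ref{lem:size} treats the parts one at a time, and this is not enough. Let $n$ be about $3k$, with $k/3$ parts of size $1$ and $2k/3$ parts of size $4$. The lemma bounds the total cost by $\frac k3+\frac{2k}3\cdot\frac{19}{12}=\frac{25}{18}k$, which exceeds $\frac{4k}{3}=\frac{24}{18}k$. The point is that the bounds for the two sizes cannot be approached by the same prices. If a vertex costs nearly $1$, then its list carries nearly the whole price and all other colors are nearly free. A part $Q$ can then buy one color of that list and cover the vertices it misses by cheap colors.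

\begin{lemma}\label{lem:single}
Let $v$ be a vertex, $q=z(\{v\})$, and let $Q$ be a part of size $m$. Then
\[
(\ell_0-2^Bs)\,z(Q)\le\ell_0\big(1+(m-1)(1-q)\big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:sth}, at most $s-1$ colors of $L(v)$ cost less than $q=w(\{v\})$, so there is $F\subseteq L(v)$ with $|F|=\ell_0$ and all prices in $F$ at least $q$. Let $R=\mathcal C\setminus F$; then $y(R)=\ell_0-y(F)\le(1-q)\ell_0$. For $c\in F\setminus\operatorname{Exc}(Q)$, subadditivity and \eqref{eq:nonexc} give $z(Q)\le y_c+\sum_{u\in Q\setminus Q_c}z(\{u\})$. Summing over these $c$, of which there are at least $\ell_0-2^Bs$, we get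
\[
(\ell_0-2^Bs)\,z(Q)\le y(F)+\sum_{u\in Q}z(\{u\})\,|F\setminus L(u)| .
\]
A list that misses many colors of $F$ has many colors in $R$:
\[
|F\setminus L(u)|=\ell_0-\big(\ell-|R\cap L(u)|\big)=|R\cap L(u)|-2^Bs\le|(R\cap L(u))\setminus\operatorname{Exc}(Q)| .
\]
Each color of the last set costs at least $z(\{u\})$ by \eqref{eq:nonexc}, so each summand is at most $y(R)$. The right side is thus at most $y(F)+m\,y(R)=\ell_0+(m-1)y(R)\le\ell_0+(m-1)(1-q)\ell_0$.
\end{proof}

We prove Proposition~\ref{prop:cost} in two cases. Call a part of size $3$ \emph{expensive} if its cost is at least $\frac43-\delta$.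

\section{No expensive part of size three}\label{sec:cheap}

Assume that no part of size $3$ is expensive; there may be no such part at all. The average part size is close to $3$, so it suffices to find one line, passing below the point $(3,\frac43)$, that lies above all points $(|P|,z(P))$.

\begin{lemma}\label{lem:line}
There is $\lambda\in[0,\frac13]$ such that $z(P)\le\frac43-\delta+\lambda(|P|-3)$ for every part $P$.
\end{lemma}

The slope must be large enough for the large parts and small enough for the parts of size $1$. Let $q$ be the largest cost of a part of size $1$. Such a part requires $\lambda<\frac23-\frac q2$. Lemma~\ref{lem:size}(iii) handles the large parts when $\lambda>\frac14$, which is compatible if $q<\frac56$. Lemma~\ref{lem:single} bounds a part of size $4$ by about $4-3q$, which is below $\frac43+\frac23-\frac q2$ if $q>\frac45$. The two ranges overlap, and we switch at $q=0.82$.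

\begin{proof}
For $|P|=3$ the inequality is the assumption of this section, whatever $\lambda$ is. Let $m=|P|\neq3$.

Suppose first that there is no part of size $1$ or that $q\le0.82$, and take $\lambda=0.255$. For $m=1$ we have $0.82\le\frac43-\delta-0.51$, and for $m=2$ we have $z(P)\le 1\le\frac43-\delta-0.255$. For $m\ge4$, Lemma~\ref{lem:size}(iii) gives $z(P)\le\frac43+0.25(m-3)\le\frac43-0.005+\lambda(m-3)$.

Suppose now that $q>0.82$. By Lemma~\ref{lem:size}(i), $q\le1$. Take $\lambda=\frac23-\frac q2-0.005\in[0.16,0.252]$. For $m=1$ we have $z(P)\le q=\frac43-0.01-2\lambda$, and for $m=2$ we have $z(P)\le1\le\frac43-\delta-\lambda$. For $4\le m\le B$ apply Lemma~\ref{lem:single} to a part $\{v\}$ of cost $q$. By \eqref{eq:small}, $2^Bs/(\ell_0-2^Bs)\le\omega\delta/(4B)$, and $1+(m-1)(1-q)\le B$, so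
\[
z(P)\le\Big(1+\frac{2^Bs}{\ell_0-2^Bs}\Big)\big(1+(m-1)(1-q)\big)\le1+(m-1)(1-q)+0.001 .
\]
Let $\Delta(m)=\frac43+\lambda(m-3)-1-(m-1)(1-q)$. Then $\Delta(4)=\frac52q-2.005\ge0.045$ and $\Delta(m+1)-\Delta(m)=\lambda-1+q=\frac q2-\frac13-0.005>0$. So $\Delta(m)\ge0.045$ and $z(P)\le\frac43-0.04+\lambda(m-3)$.
\end{proof}

Sum the inequality of Lemma~\ref{lem:line} over the $k'\ge k$ parts, using $\sum_P(|P|-3)=n-3k'\le d$:
\[
\sum_Pz(P)\le\big(\tfrac43-\delta\big)k'+\lambda d\le\tfrac{4k}3-\delta k+\tfrac43(k'-k)+\tfrac d3 .
\]
In case (a) the term $\frac43(k'-k)$ is $0$, and in case (b) it is at most $\frac{16k}{3B}\le\frac{\delta k}2$ by \eqref{eq:split} and $B\ge11/\delta$. Since $d\le\delta k$, the sum is at most $\frac{4k}3$, which proves Proposition~\ref{prop:cost} in this case. Here the hypothesis $d\le\eta k$ does its main work: the saving of $\delta$ on each part outweighs whatever the surplus vertices add.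

\section{An expensive part of size three}\label{sec:expensive}

Assume now that some part $P=\{1,2,3\}$ has $z:=z(P)\ge\frac43-\delta$. We show that this one part forces the prices, and then the lists of all other parts, to resemble the model of Section~\ref{sec:twelve}. Put
\[
b=\tfrac23-2\delta,\qquad y^*=\tfrac23+\varepsilon .
\]

\subsection*{The prices}
When $z$ is near $\frac43$, every vertex of $P$ costs nearly $\frac23$. The three lists then occupy about $\frac32\ell_0$ colors of price at least about $\frac23$, and this exhausts the total price $\ell_0$.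

\begin{lemma}\label{lem:structure}
There is a partition $\mathcal C=U\cup W\cup R$ such that $y_c\le y^*$ for all $c\in U$, $|U|\le\ell_0/b$, $|W|\le6\varepsilon\ell_0$, and $y(R)\le3\delta\ell_0$.
\end{lemma}

\begin{proof}
Let $q_i=z(\{i\})$ and $M_i=z(P\setminus\{i\})$. Since $z>1$, Lemma~\ref{lem:size}(ii) gives $\sum_iM_i\le2$. By \eqref{eq:triple} any two of the $M_i$ sum to at least $z$, so $M_i\le2-z\le\frac23+\delta$, and $q_i\ge z-M_i\ge b$.

Choose $L'(i)\subseteq L(i)\setminus\operatorname{Exc}(P)$ with $|L'(i)|=\ell_0$. Let $U_0=L'(1)\cup L'(2)\cup L'(3)$, $u=|U_0|$, $R=\mathcal C\setminus U_0$, and let $t$ be the number of colors in all three sets $L'(i)$. By \eqref{eq:nonexc}, each color of $U_0$ costs at least $\min_iq_i\ge b$, and the $t$ common colors cost at least $z\ge2b$. Counting incidences, $3\ell_0\le2(u-t)+3t$, so $u\ge\frac12(3\ell_0-t)$. Using $\frac32b=1-3\delta$,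
\[
\ell_0=y(\mathcal C)\ge b(u+t)+y(R)\ge b\,\frac{3\ell_0+t}2+y(R)=(1-3\delta)\ell_0+\frac{bt}2+y(R).
\]
Hence $y(R)\le3\delta\ell_0$, $\frac{bt}2\le3\delta\ell_0$ and $u\le\ell_0/b$. Moreover
\[
\sum_{c\in U_0}(y_c-b)\le\ell_0-bu\le\ell_0-b\,\frac{3\ell_0-t}2=3\delta\ell_0+\frac{bt}2\le6\delta\ell_0 .
\]
Let $U=\{c\in U_0:y_c\le y^*\}$ and $W=U_0\setminus U$. All terms of the last sum are nonnegative and those with $c\in W$ exceed $\varepsilon$, so $|W|\le6\delta\ell_0/\varepsilon=6\varepsilon\ell_0$.
\end{proof}

\subsection*{Loose and regular vertices}
We know that $R$ is cheap, but not that it is small, so a list may lie largely in $R$. Such a vertex is cheap itself. Call a vertex $v$ \emph{loose} if $|L(v)\cap R|\ge\varepsilon\ell_0$, and \emph{regular} otherwise. If $v$ is loose, then by \eqref{eq:sth} and $s\le\frac12\varepsilon\ell_0$ at least $\frac12\varepsilon\ell_0$ colors of $R$ cost at least $w(\{v\})$, so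
\begin{equation}\label{eq:loose}
z(\{v\})\le\frac{3\delta\ell_0}{\frac12\varepsilon\ell_0}=6\varepsilon\qquad(v\text{ loose}).
\end{equation}
If $v$ is regular, then $|L(v)\cap U|\ge\ell-\varepsilon\ell_0-|W|\ge(1-7\varepsilon)\ell_0$. So if a regular vertex exists, then $|U|\ge\ell_0/2$, and from $\ell_0\ge b|U|$ and $(1-7\varepsilon)b\ge\frac23-\frac{14}3\varepsilon-2\delta\ge\frac23-6\varepsilon$ we get
\begin{equation}\label{eq:regular}
|U\setminus L(v)|\le\big(\tfrac13+6\varepsilon\big)|U|\qquad(v\text{ regular}).
\end{equation}
Regular vertices are thus in the situation of Lemma~\ref{lem:eleven}, with colors of price at most about $\frac23$.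

\subsection*{Sets of regular vertices}
One adjustment remains. A single color does not bound $w$; we need $s$ colors available to the same block. So we keep only the sets $N_c$ that occur at least $s$ times.

\begin{lemma}\label{lem:regular}
Let $T$ be a set of $i$ regular vertices in one part.
\begin{itemize}
\item[(i)] If $i\le11$, then $z(T)\le2y^*$.
\item[(ii)] If $i\ge12$, then $z(T)\le\frac43+\frac2{27}(i-3)+3\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume $T\ne\emptyset$. For $c\in U$ let $N_c=\{v\in T:c\notin L(v)\}$, and let $U_T$ be the set of $c\in U$ such that $N_{c'}=N_c$ for at least $s$ colors $c'\in U$. For $c\in U_T$ these colors lie in the lists of all vertices of $T\setminus N_c$ and cost at most $y^*$, so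
\begin{equation}\label{eq:popular}
z(T\setminus N_c)\le y^*\qquad(c\in U_T),
\end{equation}
trivially so if $N_c=T$. As $T$ has at most $2^B$ subsets, $|U\setminus U_T|\le2^Bs\le\frac12\varepsilon\ell_0\le\varepsilon|U|$ by \eqref{eq:small}. With \eqref{eq:regular}, each $v\in T$ lies in $N_c$ for at most
\begin{equation}\label{eq:degree}
\frac{\frac13+6\varepsilon}{1-\varepsilon}\,|U_T|\le\big(\tfrac13+7\varepsilon\big)|U_T|
\end{equation}
colors $c\in U_T$; the inequality is equivalent to $7\varepsilon^2\le\frac23\varepsilon$.

(i) Since $7\varepsilon<10^{-4}$, Lemma~\ref{lem:eleven} gives $c,c'\in U_T$ with $N_c\cap N_{c'}=\emptyset$. Then $T=(T\setminus N_c)\cup(T\setminus N_{c'})$, and $z(T)\le2y^*$ by \eqref{eq:popular}.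

(ii) We use induction on $i$. By \eqref{eq:degree} the average of $|N_c|$ over $U_T$ is at most $(\frac13+7\varepsilon)i$, so some $N=N_c$ with $c\in U_T$ has $|N|\le(\frac13+7\varepsilon)i<i$, and $z(T)\le y^*+z(N)$ by \eqref{eq:popular}. If $|N|\le11$, then (i) applied to $N$ gives $z(T)\le3y^*=2+3\varepsilon$, and $2=\frac43+\frac2{27}\cdot9\le\frac43+\frac2{27}(i-3)$. If $|N|\ge12$, then $(\frac13+7\varepsilon)i\ge12$ forces $i\ge36$, because $35(\frac13+7\varepsilon)<12$. Also $|N|\le0.34i$, so the induction hypothesis gives
\[
z(T)\le y^*+\tfrac43+\tfrac2{27}(0.34i-3)+3\varepsilon ,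
\]
and this is at most the claimed bound because $y^*\le1.76=\frac2{27}\cdot0.66\cdot36\le\frac2{27}\cdot0.66\,i$.
\end{proof}

The slope in (ii) is decided at $i=12$, where the third color is paid for by only nine additional vertices; for $12<i\le35$ the proof still uses three colors. The hypothesis $\alpha(G)\le11$ of Theorem~\ref{thm:main}(a) enters through (i): it makes (ii) unnecessary, and so allows $\beta=0$.

\subsection*{Summation}
Let $Q$ be a part of size $m\ge4$ and let $T$ be the set of its $j$ regular vertices. By subadditivity, \eqref{eq:loose} and $m\le4(m-3)$,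
\[
z(Q)\le z(T)+6\varepsilon m\le z(T)+24\varepsilon(m-3).
\]
If $j\le11$, which always holds in case (a), then $z(T)\le\frac43+2\varepsilon$ by Lemma~\ref{lem:regular}(i). If $j\ge12$, then we are in case (b) and $z(T)\le\frac43+\frac2{27}(m-3)+3\varepsilon$. As $m-3\ge1$ and $27\varepsilon\le\frac\omega4$, in both cases
\[
z(Q)\le\tfrac43+\big(\beta+\tfrac\omega4\big)(m-3)\qquad\text{for every part $Q$ of size }m\ge4 .
\]
By Lemma~\ref{lem:size}, parts of size $3$ cost at most $\frac43$, and parts of size $1$ or $2$ cost at most $1=\frac43-\frac13$. The sum of $m-3$ over parts of size $m\ge4$ is at most $D$. In case (b), \eqref{eq:split} gives $\frac43(k'-k)\le\frac{16D}{9B}\le\frac\omega4D$, because $\frac{16}{9B}\le\delta\le\varepsilon\le\frac\omega4$; in case (a), $k'=k$. Therefore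
\[
\sum_Pz(P)\le\tfrac43k'+\big(\beta+\tfrac\omega4\big)D-\frac{p_1+p_2}3\le\tfrac{4k}3+\big(\beta+\tfrac\omega2\big)(d+2p_1+p_2)-\frac{p_1+p_2}3 .
\]
A part of size $1$ or $2$ releases at most two vertices to the large parts and saves $\frac13$. This trade never increases the bound, since $2(\beta+\frac\omega2)\le\frac4{27}+\frac1{100}<\frac13$. Hence the terms in $p_1$ and $p_2$ are nonpositive in total, and $\sum_Pz(P)\le\frac{4k}3+(\beta+\frac\omega2)d$.

Together with Section~\ref{sec:cheap} this proves Proposition~\ref{prop:cost}. By \eqref{eq:slack} and Proposition~\ref{prop:round}, the graph $G'\supseteq G$ is $L$-colorable whenever all lists have size $\ell=\lceil\frac{4k}3+(\beta+\omega)d\rceil$. This is part (a) of Theorem~\ref{thm:main} for $\beta=0$ and part (b) for $\beta=\frac2{27}$, with the same $\eta=\delta$ in both. Part (c) was proved in Section~\ref{sec:twelve}, so the proof of Theorem~\ref{thm:main} is complete.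

\begin{thebibliography}{1}
\bibitem{NRW} Jonathan A. Noel, Bruce A. Reed and Hehui Wu, \emph{A Proof of a Conjecture of Ohba}, arXiv:1211.1999 (2012).
\end{thebibliography}
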